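\title{Cohen forcing admits no generic invariant uniformization}

\begin{abstract}
Let $M$ be a countable transitive model of enough set theory. We show that no Borel function assigns to each Cohen real $c$ over $M$ a Cohen real over $M[c]$ that depends only on the model $M[c]$. This answers a question of Calderoni and Sinapova, for every $M$. Measure and category do not detect the obstruction: a constant function works on a comeager invariant set, and on a conull invariant set for every Borel probability measure. The proof uses trees that branch into an ultrafilter chosen to respect intervals whose length is bounded by a function in $M$, and it needs invariance only under the tail relation. The result extends to every poset equivalent to a product with Cohen forcing, including $\mathrm{Add}(\omega,\kappa)$ and $\mathrm{Col}(\omega,\kappa)$.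
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $M$ be a countable transitive model of a sufficient fragment of $\mathsf{ZFC}$ and let $\mathbb{P}\in M$ be a partial order. A filter $G\subseteq\mathbb{P}$ is \emph{$M$-generic} if it meets every dense subset of $\mathbb{P}$ that lies in $M$, and $M[G]$ is the set of values $\tau^G$ of the $\mathbb{P}$-names $\tau\in M$. The $M$-generic filters form a Polish space $\operatorname{Gen}(M,\mathbb{P})$ with basic clopen sets $N_p=\{G: p\in G\}$, $p\in\mathbb{P}$. Different filters can generate the same extension, and
\[
G\equiv^{\mathbb{P}}_M H \iff M[G]=M[H]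
\]
is a countable Borel equivalence relation on $\operatorname{Gen}(M,\mathbb{P})$. Its classes correspond to the extensions of $M$ by $\mathbb{P}$, so an invariant Borel function is a definable assignment to the extensions themselves, independent of the filter used to present them. The most basic thing to do with an extension $M[x]$ is to force over it again. It is countable, so it has generic filters, and one can ask whether such a filter can be chosen definably from the model alone.

\begin{definition}\label{def:unif}
A \emph{generic $\equiv^{\mathbb{P}}_M$-invariant uniformization} is a Borel function $g\colon\operatorname{Gen}(M,\mathbb{P})\to\operatorname{Gen}(M,\mathbb{P})$ such that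
\begin{itemize}
\item[(i)] for every $x$, the filter $g(x)$ is $M[x]$-generic for $\mathbb{P}$, so that $x$ and $g(x)$ are mutually $M$-generic;
\item[(ii)] $x\equiv^{\mathbb{P}}_M z$ implies $g(x)=g(z)$.
\end{itemize}
\end{definition}

Any two of the three requirements are easy to meet. A constant function is Borel and satisfies (ii). The axiom of choice gives a function satisfying (i) and (ii): pick one generic filter over each model $M[x]$. A Borel function $g_0$ satisfying (i) is obtained as follows. Enumerate $\mathbb{P}$ and the $\mathbb{P}$-names $\tau_0,\tau_1,\dots$ of $M$, fix $p_0\in\mathbb{P}$, let $p_{n+1}(x)$ be the first $q\le p_n(x)$ with $q\in\tau_n^x$ if there is one and $p_n(x)$ otherwise, and let $g_0(x)$ be the upward closure of $\{p_n(x):n\in\omega\}$. Every dense $D\in M[x]$ is some $\tau_n^x$, and then $p_{n+1}(x)\in D$. The condition $q\in\tau_n^x$ holds if and only if some $r\in x$ forces $\check q\in\tau_n$, which is an open condition on $x$; so each $p_n$ is Borel, and so is $g_0$.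

The function $g_0$ uses the listing $\tau_0^x,\tau_1^x,\dots$ of $M[x]$, which depends on $x$. It is known that this can be repaired when $\equiv^{\mathbb{P}}_M$ is \emph{smooth}, that is, when some Borel map $f$ into a Polish space satisfies $x\equiv^{\mathbb{P}}_M z\iff f(x)=f(z)$. Such an $f$ is countable-to-one, so the Lusin--Novikov theorem gives a Borel \emph{selector}, an invariant Borel map $s$ with $s(x)\equiv^{\mathbb{P}}_M x$, and $g_0\circ s$ is a generic invariant uniformization. Calderoni and Sinapova \cite{CS} ask:
\begin{quote}
For which posets $\mathbb{P}$, is there a generic $\equiv^{\mathbb{P}}_M$-invariant uniformization? Is there such a uniformization for the Cohen poset?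
\end{quote}
We answer the second question. Let $\mathbb{C}$ be Cohen forcing.

\begin{theorem}\label{thm:main}
For every countable transitive model $M$ of a sufficient fragment of $\mathsf{ZFC}$, there is no generic $\equiv^{\mathbb{C}}_M$-invariant uniformization.
\end{theorem}

Toward the first question we prove the following; we do not claim a classification of the posets that admit a uniformization.

\begin{theorem}\label{thm:general}
Let $\mathbb{P},\mathbb{R}\in M$ be posets. Suppose that in $M$ the poset $\mathbb{P}$ is forcing equivalent to $\mathbb{C}\times\mathbb{Q}$ for some poset $\mathbb{Q}$, in the sense that the Boolean completions are isomorphic, and that $\mathbb{R}$ adds a Cohen real over $M$, in the sense that some name $\dot y\in M$ is forced by $1$ to be one. Then there is no Borel $\equiv^{\mathbb{P}}_M$-invariant function $g\colon\operatorname{Gen}(M,\mathbb{P})\to\operatorname{Gen}(M,\mathbb{R})$ such that $g(x)$ is $M[x]$-generic for $\mathbb{R}$ for all $x$.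
\end{theorem}

\begin{corollary}\label{cor:examples}
There is no generic $\equiv^{\mathbb{P}}_M$-invariant uniformization for $\mathbb{P}=\mathrm{Add}(\omega,\kappa)$ with $\kappa\ge1$, for $\mathbb{P}=\mathbb{C}\times\mathbb{Q}$ with any $\mathbb{Q}\in M$, and for $\mathbb{P}=\mathrm{Col}(\omega,\kappa)$ with $\kappa$ an infinite cardinal of $M$.
\end{corollary}

A natural way to refute the existence of an invariant Borel function is a zero--one law: the function is constant on a large set, and no constant does the job on a large set. For measure and category the second half fails (Section~\ref{sec:measure}), and one might well guess from this that a uniformization exists. We run the same scheme with a third notion of largeness. Section~\ref{sec:records} reduces Theorem~\ref{thm:main} to a statement about the record values of a Cohen real. Section~\ref{sec:blocks} parametrizes a family of Cohen reals $c_x$ by sequences $x\in\omega^\omega$ that locate their record values, and it treats constant functions by hand. Section~\ref{sec:trees} proves the zero--one law: for a nonprincipal ultrafilter $U$, an invariant Borel function of $c_x$ is constant on the branches of a $U$-branching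 tree. Section~\ref{sec:filter} chooses $U$ so that no constant works on such a tree. Section~\ref{sec:posets} proves Theorem~\ref{thm:general} and Corollary~\ref{cor:examples}.

\section{Generic filters and Cohen reals}\label{sec:prelim}

We work in $\mathsf{ZFC}$. ``Sufficient fragment'' means enough for elementary recursion on $\omega$ and for the following standard facts, in $M$ and in its set-generic extensions. Here $N$ is $M$ or such an extension, and all posets lie in $N$.
\begin{itemize}
\item[(F1)] \emph{Forcing theorem.} The forcing relation is definable in $N$, and a statement holds in $N[G]$ if and only if some $p\in G$ forces it.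
\item[(F2)] \emph{Minimality.} If $G$ and $H$ are $N$-generic, possibly for different posets, and $H\in N[G]$, then $N[H]\subseteq N[G]$.
\item[(F3)] \emph{Product lemma.} For filters $G\subseteq\mathbb{P}$ and $H\subseteq\mathbb{Q}$ the following are equivalent: $G\times H$ is $N$-generic for $\mathbb{P}\times\mathbb{Q}$; $G$ is $N$-generic and $H$ is $N[G]$-generic; $H$ is $N$-generic and $G$ is $N[H]$-generic. Then $N[G\times H]=N[G][H]$, and every $N$-generic filter on $\mathbb{P}\times\mathbb{Q}$ has this form.
\item[(F4)] \emph{Dense embeddings.} Let $e\colon\mathbb{P}\to\mathbb{P}'$ in $N$ preserve $\le$ and incompatibility and have dense range. Then $G\mapsto G^e$, the upward closure of $e[G]$, is a bijection $\operatorname{Gen}(N,\mathbb{P})\to\operatorname{Gen}(N,\mathbb{P}')$ with inverse $H\mapsto e^{-1}[H]$, and $N[G]=N[G^e]$.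
\end{itemize}
The bijection in (F4) is a homeomorphism: $p'\in G^e$ if and only if $G\in N_p$ for some $p$ with $e(p)\le p'$, and $p\in e^{-1}[H]$ if and only if $H\in N_{e(p)}$. A dense embedding $e\in M$ remains one in each $M[x]$, so $G\mapsto G^e$ also preserves genericity over $M[x]$. Conjugating by this map turns a uniformization for $\mathbb{P}$ into one for $\mathbb{P}'$ and conversely.

We may therefore choose the presentation of Cohen forcing, and we take $\mathbb{C}=(\omega^{<\omega},\supseteq)$. To compare with $\mathrm{Add}(\omega,1)$, the finite partial functions from $\omega$ to $2$, note that $2^{<\omega}$ is dense in it and that $e(s)=0^{s(0)}1\,0^{s(1)}1\cdots$ is a dense embedding of $\omega^{<\omega}$ into $2^{<\omega}$: if $s$ and $s'$ first differ at $i$, then $e(s)$ and $e(s')$ differ in the place of their $(i+1)$-st digit $1$, and every binary word ending in $1$ is a value of $e$.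

A generic filter $G$ on $\mathbb{C}$ is the set of finite initial segments of $c=\bigcup G\in\omega^\omega$, and we identify $G$ with $c$. Thus $c\in\omega^\omega$ is \emph{Cohen over $N$} if every dense $D\subseteq\mathbb{C}$ in $N$ contains an initial segment $c\upharpoonright n$ of $c$; it suffices to consider dense sets that are \emph{open}, that is, closed under extension. We write $O_p=\{c\in\omega^\omega:p\subset c\}$ and $\operatorname{Gen}=\operatorname{Gen}(M,\mathbb{C})$. The set $\operatorname{Gen}$ is the intersection of the countably many dense open sets $\bigcup_{p\in D}O_p$, hence a dense $G_\delta$ subset of $\omega^\omega$, and its topology is the subspace topology.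

The only instances of $\equiv^{\mathbb{C}}_M$ that the proof uses are finite modifications. For $c,c'\in\omega^\omega$ write $c\sim c'$ if $c=p^\frown d$ and $c'=p'{}^\frown d$ for some $p,p'\in\omega^{<\omega}$ and $d\in\omega^\omega$; the lengths of $p$ and $p'$ may differ. If $c\sim c'$ are both in $\operatorname{Gen}$, then $c'\in M[c]$ and $c\in M[c']$, so $M[c]=M[c']$ by (F2). Hence every $\equiv^{\mathbb{C}}_M$-invariant function on $\operatorname{Gen}$ is $\sim$-invariant.

\section{Measure and category do not see the obstruction}\label{sec:measure}

Let $B\subseteq\operatorname{Gen}$ be Borel, $\sim$-invariant and not meager. By the Baire property $B$ is comeager in some $O_p$, so $p^\frown d\in B$ for comeagerly many $d$; for those $d$ that lie in $\operatorname{Gen}$, invariance gives $d\in B$. So $B$ is comeager. If $g\colon\operatorname{Gen}\to\omega^\omega$ is Borel and $\sim$-invariant, then for each $n$ exactly one of the sets $\{c:g(c)(n)=m\}$, $m\in\omega$, is comeager, and $g$ is constant on a comeager set. The same argument gives constancy on a conull set for any probability measure for which invariant Borel sets are null or conull.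

This zero--one law shows that $\equiv^{\mathbb{C}}_M$ is not smooth: a Borel selector would be constant on a comeager set, which would then lie in one countable class. So the construction $g_0\circ s$ is not available. The law says nothing about Theorem~\ref{thm:main}, however.

\begin{proposition}\label{prop:measure}
\begin{itemize}
\item[(1)] If $K\subseteq\operatorname{Gen}$ is $\sigma$-compact, then comeagerly many $y\in\omega^\omega$ are Cohen over $M[x]$ for every $x\in K$.
\item[(2)] For every Borel probability measure $\mu$ on $\operatorname{Gen}$ there is a $\mu$-conull $\equiv^{\mathbb{C}}_M$-invariant Borel set on which a constant function satisfies (i) and (ii) of Definition~\ref{def:unif}. Likewise there is a comeager such set.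
\end{itemize}
\end{proposition}

\begin{proof}
(1) Countable intersections of comeager sets are comeager, so we may assume that $K$ is compact. Say that $(x,y)$ \emph{meets} $D\subseteq\mathbb{C}\times\mathbb{C}$ if $(x\upharpoonright m,y\upharpoonright n)\in D$ for some $m,n$. By (F3), $y$ is Cohen over $M[x]$ as soon as $(x,y)$ meets every dense open $D\in M$. There are countably many such $D$, so it suffices to fix one and show that $W=\{y:(x,y)\text{ meets }D\text{ for all }x\in K\}$ contains a dense open set.

Let $t\in\omega^{<\omega}$; we find $t'\supseteq t$ with $O_{t'}\subseteq W$. For each $p\in\omega^{<\omega}$ the set $D_p=\{u:\exists p'\supseteq p\ (p',u)\in D\}$ is dense open. The family $(D_p)_p$ lies in $M$ and is countable there, so a recursion in $M$ gives $y_0\in M\cap O_t$ with an initial segment in every $D_p$. Then $\{p':\exists n\ (p',y_0\upharpoonright n)\in D\}$ lies in $M$ and is dense, so every $x\in\operatorname{Gen}$ has an initial segment in it. As $D$ is open, the sets $V_n=\{x:(x\upharpoonright n,y_0\upharpoonright n)\in D\}$ increase with $n$ and cover $\operatorname{Gen}$. They are open, so $K\subseteq V_n$ for some $n\ge|t|$, and $t'=y_0\upharpoonright n$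 works.

(2) For $y\in\omega^\omega$ let $Z_y=\{x\in\operatorname{Gen}: y\text{ is Cohen over }M[x]\}$. This set is $\equiv^{\mathbb{C}}_M$-invariant, and by (F3) it consists of the $x\in\operatorname{Gen}$ such that $(x,y)$ meets every dense open $D\in M$, so it is Borel. On $Z_y$ the constant function $y$ satisfies (i) and (ii). A Borel probability measure on a Polish space is tight, so some $\sigma$-compact $K$ is $\mu$-conull, and (1) gives $y$ with $K\subseteq Z_y$. For category take any $y\in\operatorname{Gen}$. Comeagerly many $x$ are Cohen over the countable model $M[y]$, and they belong to $Z_y$ by (F3).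
\end{proof}

So we need large sets of Cohen reals that are not contained in $\sigma$-compact subsets of $\operatorname{Gen}$, and so rich that each single $y$ fails to be Cohen over $M[c]$ for some $c$ in the set.

\section{Record values}\label{sec:records}

To defeat a given $y$ we want a set in $M[c]$ that we can steer from outside while $c$ stays generic over $M$. The range of $c$ is useless, since it is $\omega$ for every $c\in\operatorname{Gen}$. The values at which $c$ reaches a new maximum can be steered, up to an error measured by functions in $M$.

For a finite or infinite sequence $c$ of natural numbers, a position $n$ is a \emph{record} of $c$ if $c(n)>c(m)$ for all $m<n$; then $c(n)$ is a \emph{record value}. Let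
\[
\mathcal{H}=\{h\in M\cap\omega^\omega: h\text{ is nondecreasing and }h(k)\ge k\text{ for all }k\},
\]
a countable family closed under composition and pointwise maximum. Intervals $[k,l]$ are intervals of natural numbers.

\begin{theorem}\label{thm:comb}
There is no Borel $\sim$-invariant map $A\colon\operatorname{Gen}\to\mathcal{P}(\omega)$ such that for every $c\in\operatorname{Gen}$:
\begin{itemize}
\item[($\alpha$)] some record value of $c$ belongs to $A(c)$;
\item[($\beta$)] for every $h\in\mathcal{H}$ some record value $\sigma$ of $c$ satisfies $[\sigma,h(\sigma)]\cap A(c)=\emptyset$.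
\end{itemize}
\end{theorem}

The constant map $\omega$ satisfies ($\alpha$) and the constant map $\emptyset$ satisfies ($\beta$), so both conditions are needed. The margin $h$ is needed too. Every $c\in\operatorname{Gen}$ has an even and an odd record value, by density, so the constant map with value the set of even numbers satisfies ($\alpha$) and the case $h=\mathrm{id}$ of ($\beta$); it fails ($\beta$) for $h(k)=k+1$.

\begin{proof}[Proof of Theorem~\ref{thm:main} from Theorem~\ref{thm:comb}]
Let $g$ be a generic $\equiv^{\mathbb{C}}_M$-invariant uniformization and put $A(c)=\{n:g(c)(n)=0\}$. This map is Borel and $\sim$-invariant. Fix $c\in\operatorname{Gen}$ and $h\in\mathcal{H}$. The sets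
\begin{align*}
D&=\{t:\ t(\sigma)=0\text{ for some record value }\sigma<|t|\text{ of }c\},\\
D_h&=\{t:\ \text{some record value }\sigma\text{ of }c\text{ has }h(\sigma)<|t|\text{ and }t(m)\ne0\text{ for all }m\in[\sigma,h(\sigma)]\}
\end{align*}
are defined from $c$ and $h$, so they lie in $M[c]$. They are dense in $\mathbb{C}$. Indeed $c$ is unbounded, so it has arbitrarily large record values; given $t$, take a record value $\sigma\ge|t|$ and extend $t$ by zeros to length $\sigma+1$, or by ones to length $h(\sigma)+1$. Since $g(c)$ is Cohen over $M[c]$, it has initial segments in $D$ and in $D_h$. This gives ($\alpha$) and ($\beta$), contrary to Theorem~\ref{thm:comb}.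
\end{proof}

For $X\subseteq\omega$ and $h\in\mathcal{H}$ let
\[
X_h=\{k:[k,h(k)]\subseteq X\},\qquad X^h=\{k:[k,h(k)]\cap X\ne\emptyset\},
\]
so that $X_h\subseteq X\subseteq X^h$ and $X^h=\omega\setminus(\omega\setminus X)_h$. In this notation ($\alpha$) fails for $c$ when all record values of $c$ lie in $\omega\setminus A(c)$, and ($\beta$) fails when, for some $h$, all record values of $c$ lie in $A(c)^h$. Both failures have the same form, and the task is to build Cohen reals whose record values all lie in a prescribed set $Y$.

\section{Cohen reals with controlled record values}\label{sec:blocks}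

We build a real block by block. The first entry $k$ of a block is free, and the rest of the block meets one dense set. The essential requirement is that the $i$-th block depend only on $i$ and $k$, not on the earlier blocks: then changing finitely many free entries changes the real only up to $\sim$. This is possible if $k$ is larger than everything built so far, because then $k$ bounds the finitely many possible pasts.

For $p\in\omega^{<\omega}$ let $\|p\|$ be the maximum of $|p|$ and the entries of $p$. Since $M$ is countable, we can list as $(E_i)_{i\in\omega}$ all dense open subsets of $\mathbb{C}$ in $M$, each infinitely often. For each $i$ there is a function $r_i\colon\omega\to\omega^{<\omega}$ in $M$ with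
\begin{equation}\label{eq:r}
p^\frown k^\frown r_i(k)\in E_i\qquad\text{whenever }\|p\|<k .
\end{equation}
To define $r_i(k)$, list the finitely many $p$ with $\|p\|<k$ as $p^1,\dots,p^l$, put $r^0=\emptyset$, and let $r^j$ be the first extension of $r^{j-1}$, in a fixed enumeration of $\omega^{<\omega}$, with $p^j{}^\frown k^\frown r^j\in E_i$; it exists by density. Then $r_i(k)=r^l$ works for all $p^j$ because $E_i$ is open, and the recursion can be carried out in $M$, uniformly in $k$. Let $h_i(k)$ be the maximum of $k$ and all entries of $r_i(0),\dots,r_i(k)$. Then $h_i\in\mathcal{H}$. Only the individual $r_i$ and $h_i$ are in $M$; we never need the sequences of them to be.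

\begin{example}\label{ex:f}
Let $f\in\mathcal{H}$ with $f(k)>k$ for all $k$, and let $E$ consist of the $t$ that have a record $n$ with $n+1<|t|$ and $t(n+1)=f(t(n))$. This set is dense open and in $M$, and $r(k)=\langle f(k)\rangle$ satisfies \eqref{eq:r} for $E$, because $\|p\|<k$ makes $k$ a record value of $p^\frown k$. Every $c\in\operatorname{Gen}$ therefore has a pair of record values $\sigma$, $f(\sigma)$. So genericity creates record values that we do not choose, and control up to an interval $[k,h(k)]$ is what one can hope for.
\end{example}

For $s\in\omega^\ell$ let $p_s=b_0{}^\frown\cdots{}^\frown b_{\ell-1}$, where $b_i=\langle s(i)\rangle^\frown r_i(s(i))$, and for $x\in\omega^\omega$ let $c_x=\bigcup_\ell p_{x\upharpoonright\ell}$. Blocks are nonempty, so $c_x\in\omega^\omega$ and $c_x\upharpoonright\ell$ is determined by $x\upharpoonright\ell$; the map $x\mapsto c_x$ is continuous. Call $x$ \emph{fast from $i_0$} if $x(i)>\|p_{x\upharpoonright i}\|$ for all $i\ge i_0$, and \emph{fast} if it is fast from $0$.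

\begin{lemma}\label{lem:blocks}
\begin{itemize}
\item[(1)] If $x$ is fast from some $i_0$, then $c_x\in\operatorname{Gen}$.
\item[(2)] If $Y\subseteq\omega$ and $x(i)\in Y_{h_i}$ for all $i$, then all record values of $c_x$ lie in $Y$.
\item[(3)] If $|s|=|s'|$ and $z\in\omega^\omega$, then $c_{s^\frown z}\sim c_{s'{}^\frown z}$.
\end{itemize}
\end{lemma}

\begin{proof}
(1) A dense open set in $M$ equals $E_i$ for some $i\ge i_0$, and the initial segment $p_{x\upharpoonright(i+1)}=p_{x\upharpoonright i}{}^\frown x(i)^\frown r_i(x(i))$ of $c_x$ is in $E_i$ by \eqref{eq:r}.

(2) Let $\sigma$ be a record value attained in the block $b_i$. Either $\sigma$ is the first entry $x(i)$ of the block, or it comes later and exceeds $x(i)$. All entries of the block are at most $h_i(x(i))$. So $\sigma\in[x(i),h_i(x(i))]\subseteq Y$.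

(3) The blocks with index $i\ge|s|$ are the same for $s^\frown z$ and $s'{}^\frown z$, so the two reals are $p_s{}^\frown d$ and $p_{s'}{}^\frown d$ with the same $d$. (The lengths of $p_s$ and $p_{s'}$ can differ, which is why $\sim$ allows shifts.)
\end{proof}

The main idea is already visible for constant maps.

\begin{proposition}\label{prop:constant}
For every $S\subseteq\omega$ there is $c\in\operatorname{Gen}$ such that ($\alpha$) or ($\beta$) fails for $c$ with $S$ in place of $A(c)$.
\end{proposition}

\begin{proof}
Either $(\omega\setminus S)_h$ is infinite for every $h\in\mathcal{H}$, or $S^h$ is cofinite for some $h\in\mathcal{H}$. Put $Y=\omega\setminus S$ in the first case and $Y=S^h$ in the second. In both cases every $Y_{h_i}$ is infinite: in the second, $Y\supseteq[n,\infty)$ implies $Y_{h_i}\supseteq[n,\infty)$. Choose recursively $x(i)\in Y_{h_i}$ with $x(i)>\|p_{x\upharpoonright i}\|$. By Lemma~\ref{lem:blocks}, $c_x\in\operatorname{Gen}$ and all its record values lie in $Y$. So ($\alpha$) fails in the first case and ($\beta$) fails in the second.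
\end{proof}

In words: if $S$ has gaps longer than every function of $M$ can cross, we hide each block in a gap, and otherwise $S$ is too dense for ($\beta$). That no constant $y$ is Cohen over every $M[c]$ is trivial, by taking $c=y$ if $y\in\operatorname{Gen}$. What the proof adds is room: each $x(i)$ may be chosen from an infinite set. Two things remain. We must make a Borel invariant map constant on a set of sequences $x$ that still leaves room, and we must run the proof above inside that set.

\section{A zero--one law on ultrafilter trees}\label{sec:trees}

Sets of sequences in which each entry ranges over some infinite set are not closed under intersection. We therefore let the entries range over members of an ultrafilter. In this section $U$ is any nonprincipal ultrafilter on $\omega$: a filter that contains all cofinite sets and, for each $X\subseteq\omega$, exactly one of $X$ and $\omega\setminus X$.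

A \emph{$U$-tree} is a set $T\subseteq\omega^{<\omega}$ that contains $\emptyset$, is closed under initial segments, and satisfies $\{k:t^\frown k\in T\}\in U$ for all $t\in T$. Its set of branches $[T]=\{z\in\omega^\omega:z\upharpoonright n\in T\text{ for all }n\}$ is nonempty. Finite intersections of $U$-trees are $U$-trees. If $X_t\in U$ for all $t\in\omega^{<\omega}$, then $\{t:t(i)\in X_{t\upharpoonright i}\text{ for all }i<|t|\}$ is a $U$-tree. For a finite or infinite sequence $t$ and $i\le|t|$, let $t^{[i]}=(t(i),t(i+1),\dots)$ be $t$ with its first $i$ entries deleted.

Infinite intersections of $U$-trees can be trivial, but we may impose one new tree at each node, constraining only what comes after that node.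

\begin{lemma}\label{lem:diag}
Let $T^s$ be a $U$-tree for each $s\in\omega^{<\omega}$. Then
\[
\Delta=\{t: t^{[i]}\in T^{t\upharpoonright i}\text{ for all }i\le|t|\}
\]
is a $U$-tree, and $z^{[i]}\in[T^{z\upharpoonright i}]$ for all $z\in[\Delta]$ and $i\in\omega$.
\end{lemma}

\begin{proof}
We have $\emptyset\in\Delta$ because $\emptyset\in T^\emptyset$. If $t'\subseteq t\in\Delta$ and $i\le|t'|$, then $(t')^{[i]}$ is an initial segment of $t^{[i]}\in T^{t\upharpoonright i}=T^{t'\upharpoonright i}$, so $t'\in\Delta$. For $t\in\Delta$, we have $t^\frown k\in\Delta$ if and only if $(t^{[i]})^\frown k\in T^{t\upharpoonright i}$ for all $i\le|t|$; the condition for $i=|t|+1$ reads $\emptyset\in T^{t^\frown k}$ and always holds. So the admissible $k$ form an intersection of $|t|+1$ sets in $U$. If $z\in[\Delta]$ and $\ell\ge i$, then $(z\upharpoonright\ell)^{[i]}\in T^{z\upharpoonright i}$, and these are all the initial segments of $z^{[i]}$.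
\end{proof}

For $B\subseteq\omega^\omega$ and $s\in\omega^{<\omega}$ let $B/s=\{z:s^\frown z\in B\}$. Call $B$ \emph{decided} if for every $s$ there is a $U$-tree $T$ with $[T]\subseteq B/s$ or $[T]\cap B/s=\emptyset$. The decision depends on $U$: for $B=\{x:x(i)\text{ is even for infinitely many }i\}$ the first alternative holds if $U$ contains the even numbers and the second if it contains the odd numbers.

\begin{lemma}\label{lem:borel}
Every Borel set $B\subseteq\omega^\omega$ is decided.
\end{lemma}

\begin{proof}
We show that the decided sets include the sets $O_u$ and are closed under complements and countable unions. Closure under complements is built into the definition. The set $O_u/s$ is $\omega^\omega$ if $u\subseteq s$, is empty if $u$ and $s$ are incompatible, and is $O_{s'}$ if $u=s^\frown s'$ with $s'\neq\emptyset$. In the first two cases take $T=\omega^{<\omega}$. In the third, $\{t:t=\emptyset\text{ or }t(0)\ne s'(0)\}$ is a $U$-tree, as $U$ is nonprincipal, and has no branch in $O_{s'}$.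

Let $B=\bigcup_nB_n$ with every $B_n$ decided. Call $u\in\omega^{<\omega}$ \emph{good} if $[T]\subseteq B/u$ for some $U$-tree $T$, and \emph{bad} otherwise. A bad $u$ has two properties. First, $\{k:u^\frown k\text{ is bad}\}\in U$. Otherwise the set $X$ of $k$ with $u^\frown k$ good is in $U$, and if $T_k$ witnesses that $u^\frown k$ is good, then $\{\emptyset\}\cup\{k^\frown t:k\in X,\ t\in T_k\}$ witnesses that $u$ is good. Second, for each $n$ some $U$-tree has no branch in $B_n/u$, since a $U$-tree with all branches in $B_n/u\subseteq B/u$ would make $u$ good.

Fix a bad $s$; we need a $U$-tree with no branch in $B/s$. We handle $B_n$ from level $n$ on, which requires that the nodes we pass through stay bad. If $s^\frown t$ is bad, let $T^t$ be the intersection of a $U$-tree with no branch in $B_{|t|}/(s^\frown t)$ and the $U$-tree $\{v:v=\emptyset\text{ or }s^\frown t^\frown v(0)\text{ is bad}\}$. If $s^\frown t$ is good, let $T^t=\omega^{<\omega}$. Let $\Delta$ be as in Lemma~\ref{lem:diag} and let $z\in[\Delta]$. If $s^\frown(z\upharpoonright i)$ is bad, then $z^{[i]}\in[T^{z\upharpoonright i}]$ shows that $s^\frown(z\upharpoonright(i+1))$ is bad and that $s^\frown z=s^\frown(z\upharpoonright i)^\frown z^{[i]}\notin B_i$.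 By induction this applies to every $i$, so $s^\frown z\notin B$.
\end{proof}

Lemmas~\ref{lem:diag} and~\ref{lem:borel} let us decide the $j$-th bit of a Borel function once the first $j$ entries of $x$ are known. Invariance erases the dependence on these entries.

\begin{proposition}\label{prop:const}
Let $A\colon\operatorname{Gen}\to\mathcal{P}(\omega)$ be Borel and $\sim$-invariant. There are a $U$-tree $T$ and a set $S\subseteq\omega$ such that every $x\in[T]$ is fast and satisfies $A(c_x)=S$.
\end{proposition}

\begin{proof}
The sets $P_j=\{x\in\omega^\omega:c_x\in\operatorname{Gen}\text{ and }j\in A(c_x)\}$ are Borel, because $x\mapsto c_x$ is continuous. By Lemma~\ref{lem:borel}, choose for each $s\in\omega^{<\omega}$ a $U$-tree $T^s$ and $\varepsilon^s\in\{0,1\}$ such that $[T^s]\subseteq P_{|s|}/s$ if $\varepsilon^s=1$ and $[T^s]\cap P_{|s|}/s=\emptyset$ if $\varepsilon^s=0$.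

We claim that $\varepsilon^s=\varepsilon^{s'}$ if $|s|=|s'|=j$. Since $U$ contains the cofinite sets, we can build recursively a branch $z$ of the $U$-tree $T^s\cap T^{s'}$ with $z(i)$ larger than both $\|p_{s^\frown(z\upharpoonright i)}\|$ and $\|p_{s'{}^\frown(z\upharpoonright i)}\|$ for every $i$. Then $s^\frown z$ and $s'{}^\frown z$ are fast from $j$. By Lemma~\ref{lem:blocks}(1) and (3), $c_{s^\frown z}$ and $c_{s'{}^\frown z}$ lie in $\operatorname{Gen}$ and are $\sim$-related, so $A$ takes the same value at them. Hence $s^\frown z\in P_j$ if and only if $s'{}^\frown z\in P_j$, and the two sides are equivalent to $\varepsilon^s=1$ and $\varepsilon^{s'}=1$.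

Let $S$ be the set of $j$ such that $\varepsilon^s=1$ for $|s|=j$. Let $T$ be the intersection of the tree $\Delta$ of Lemma~\ref{lem:diag} with the $U$-tree $\{t:t(i)>\|p_{t\upharpoonright i}\|\text{ for all }i<|t|\}$. If $x\in[T]$, then $x$ is fast, so $c_x\in\operatorname{Gen}$, and for each $j$ we have $x^{[j]}\in[T^{x\upharpoonright j}]$. Thus $j\in A(c_x)$ if and only if $x\in P_j$, if and only if $\varepsilon^{x\upharpoonright j}=1$, if and only if $j\in S$.
\end{proof}

\section{Closed filters and the proof of Theorem~\ref{thm:comb}}\label{sec:filter}

To repeat the proof of Proposition~\ref{prop:constant} inside a $U$-tree, the sets $Y_{h_i}$ must belong to $U$; being infinite no longer suffices. We cannot choose $U$ to suit $S$, because $S$ is produced from $U$. So we need one ultrafilter that works for all $S\subseteq\omega$: for $Y=\omega\setminus S$, or for $Y=S^h$ with some $h$, all sets $Y_{h'}$ with $h'\in\mathcal{H}$ should be in $U$.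

\begin{example}\label{ex:bad}
An arbitrary $U$ does not have this property. Enumerate $\mathcal{H}=\{f_m:m\in\omega\}$, choose $a_0<a_1<\cdots$ with $a_{n+1}>f_m(a_n+1)$ for all $m\le n$, and let $S=\{a_n:n\in\omega\}\in U$. Then $(\omega\setminus S)_{h'}\subseteq\omega\setminus S$ is never in $U$. For $h=f_m$, $h'(k)=k+1$ and $n\ge m$ we have $a_n+1\notin S^h$, hence $a_n\notin(S^h)_{h'}$; so $(S^h)_{h'}\cap S$ is finite and $(S^h)_{h'}\notin U$.
\end{example}

The second case of Proposition~\ref{prop:constant} used that $Y_{h}$ is cofinite when $Y$ is. We isolate this property. Call a proper filter $F$ on $\omega$ \emph{closed} if it contains all cofinite sets and $X\in F$ implies $X_h\in F$ for all $h\in\mathcal{H}$. No ultrafilter is closed: it contains the set $X$ of even or of odd numbers, and $X_h=\emptyset$ for $h(k)=k+1$. So we take a closed filter that is as large as possible and only then extend it. The cofinite filter is closed, and the union of a chain of closed filters is closed, so Zorn's lemma gives a maximal closed filter $F$. It depends only on $\mathcal{H}$.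

We use the rules
\begin{equation}\label{eq:rules}
(X\cap Y)_h=X_h\cap Y_h,\qquad X_h\cap X_{h'}=X_{\max(h,h')},\qquad (X_h)_{h'}\supseteq X_{h\circ h'} .
\end{equation}
The first is immediate, and the second holds because $[k,h(k)]\cup[k,h'(k)]=[k,\max(h(k),h'(k))]$. For the third, let $k\in X_{h\circ h'}$ and $\sigma\in[k,h'(k)]$. Since $h$ is nondecreasing, $[\sigma,h(\sigma)]\subseteq[k,h(h'(k))]\subseteq X$, so $\sigma\in X_h$.

\begin{lemma}\label{lem:dichotomy}
Let $F$ be a maximal closed filter. For every $S\subseteq\omega$ one of the following holds:
\begin{itemize}
\item[(a)] $(\omega\setminus S)_{h'}\in F$ for all $h'\in\mathcal{H}$;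
\item[(b)] there is $h\in\mathcal{H}$ with $S^h\in F$, and hence $(S^h)_{h'}\in F$ for all $h'\in\mathcal{H}$.
\end{itemize}
\end{lemma}

\begin{proof}
Let $B=\omega\setminus S$, and let $F'$ consist of all supersets of sets $X\cap B_h$ with $X\in F$ and $h\in\mathcal{H}$. By the second rule in \eqref{eq:rules} and closure of $\mathcal{H}$ under maxima, $F'$ is closed under finite intersections. It contains $F$ and every $B_h$. If $Y\supseteq X\cap B_h$ and $h'\in\mathcal{H}$, then by the first and third rules $Y_{h'}\supseteq X_{h'}\cap(B_h)_{h'}\supseteq X_{h'}\cap B_{h\circ h'}$, where $X_{h'}\in F$ and $h\circ h'\in\mathcal{H}$; so $Y_{h'}\in F'$. If $\emptyset\notin F'$, then $F'$ is a closed filter, $F'=F$ by maximality, and (a) holds. Otherwise $X\cap B_h=\emptyset$ for some $X\in F$ and $h\in\mathcal{H}$. Then $X\subseteq\omega\setminus B_h=S^h$, so $S^h\in F$, and the last clause of (b) holds because $F$ is closed.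
\end{proof}

For the cofinite filter the failure of (b) says only that each $(\omega\setminus S)_{h'}$ is infinite, which is the dichotomy of Proposition~\ref{prop:constant}. Maximality is what upgrades this to membership in the filter.

\begin{proof}[Proof of Theorem~\ref{thm:comb}]
Suppose that $A$ is Borel, $\sim$-invariant and satisfies ($\alpha$) and ($\beta$). Let $U$ be an ultrafilter extending a maximal closed filter $F$; it is nonprincipal because $F$ contains the cofinite sets. Let $T$ and $S$ be given by Proposition~\ref{prop:const}, and apply Lemma~\ref{lem:dichotomy} to $S$. Put $Y=\omega\setminus S$ in case (a) and $Y=S^h$ in case (b). In both cases $Y_{h_i}\in F\subseteq U$ for all $i$, so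
\[
T\cap\{t:t(i)\in Y_{h_i}\text{ for all }i<|t|\}
\]
is a $U$-tree. Let $x$ be a branch. Then $c_x\in\operatorname{Gen}$, $A(c_x)=S$, and all record values of $c_x$ lie in $Y$ by Lemma~\ref{lem:blocks}(2). In case (a) no record value of $c_x$ belongs to $A(c_x)$, contrary to ($\alpha$). In case (b) every record value $\sigma$ of $c_x$ satisfies $[\sigma,h(\sigma)]\cap A(c_x)\ne\emptyset$, contrary to ($\beta$) for $h$.
\end{proof}

This completes the proof of Theorem~\ref{thm:main}. That $A$ is Borel is used only through Lemma~\ref{lem:borel}, invariance only in the claim $\varepsilon^s=\varepsilon^{s'}$, and the countability of $M$ only to list the sets $E_i$ and to make $\operatorname{Gen}$ Borel. No further property of $M$ enters, which is why the answer is the same for every $M$.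

\section{Other posets}\label{sec:posets}

To reduce Theorem~\ref{thm:general} to Theorem~\ref{thm:main} we freeze the $\mathbb{Q}$-coordinate, absorb it into the ground model, and keep from $g(x)$ only the Cohen real it adds. The one point to check is that this real, which is only assumed to be Cohen over $M$, is Cohen over $M[x]$.

\begin{proof}[Proof of Theorem~\ref{thm:general}]
In $M$ there are dense embeddings of $\mathbb{P}$ and of $\mathbb{C}\times\mathbb{Q}$ into the nonzero part of a common Boolean completion. By (F4) they induce a homeomorphism between $\operatorname{Gen}(M,\mathbb{C}\times\mathbb{Q})$ and $\operatorname{Gen}(M,\mathbb{P})$ that preserves generic extensions. Composing with it, we may assume that $\mathbb{P}=\mathbb{C}\times\mathbb{Q}$.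

Suppose that $g$ exists. Fix $G_0\in\operatorname{Gen}(M,\mathbb{Q})$ and put $M'=M[G_0]$, a countable transitive model to which the conventions of Section~\ref{sec:prelim}, and hence Theorem~\ref{thm:main}, apply. For $c\in\operatorname{Gen}(M',\mathbb{C})$ let $x_c=\{c\upharpoonright n:n\in\omega\}\times G_0$. By (F3), $x_c$ is $M$-generic for $\mathbb{C}\times\mathbb{Q}$ and $M[x_c]=M'[c]$. The map $c\mapsto x_c$ is continuous, since $(p,q)\in x_c$ if and only if $p\subset c$ and $q\in G_0$. Let
\[
H(c)=g(x_c),\qquad y(c)=\dot y^{H(c)} .
\]

The map $y$ is Borel: by (F1), $\dot y^H(n)=m$ if and only if some $r\in H$ forces $\dot y(\check n)=\check m$, so $H\mapsto\dot y^H$ is continuous on $\operatorname{Gen}(M,\mathbb{R})$. It is $\equiv^{\mathbb{C}}_{M'}$-invariant: if $M'[c]=M'[d]$, then $M[x_c]=M[x_d]$, so $H(c)=H(d)$. Finally, $y(c)$ is Cohen over $M'[c]$. Since $H(c)$ is $M[x_c]$-generic for $\mathbb{R}$, (F3) shows that $x_c$ is $M[H(c)]$-generic for $\mathbb{C}\times\mathbb{Q}$. The real $y(c)$ is Cohen over $M$ and lies in $M[H(c)]$, so $M[y(c)]\subseteq M[H(c)]$ by (F2), and $x_c$ is $M[y(c)]$-generic. Applying (F3) once more, now to $y(c)$ and $x_c$, we find that $y(c)$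 is Cohen over $M[x_c]=M'[c]$. So $y$ is a generic $\equiv^{\mathbb{C}}_{M'}$-invariant uniformization, which contradicts Theorem~\ref{thm:main} for $M'$.
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:examples}]
We apply Theorem~\ref{thm:general} with $\mathbb{R}=\mathbb{P}$. A poset $\mathbb{P}$ equivalent to $\mathbb{C}\times\mathbb{Q}$ adds a Cohen real over $M$. Indeed, let $e$ and $e'$ be the dense embeddings of $\mathbb{P}$ and $\mathbb{C}\times\mathbb{Q}$ into the common completion, and let $\dot y$ consist of the pairs $(\check a,p)$ such that $a=(n,t(n))$ for some $(t,q)\in\mathbb{C}\times\mathbb{Q}$ with $e(p)\le e'(t,q)$ and some $n<|t|$. For every $G\in\operatorname{Gen}(M,\mathbb{P})$, the real $\dot y^G$ is the first coordinate of the generic filter $\{(t,q):\exists p\in G\ e(p)\le e'(t,q)\}$ that (F4) associates with $G$, and it is Cohen over $M$ by (F3).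

It remains to see that the listed posets are equivalent to some $\mathbb{C}\times\mathbb{Q}$; recall that a dense embedding induces an isomorphism of completions. For $\mathbb{C}\times\mathbb{Q}$ there is nothing to prove. The poset $\mathrm{Add}(\omega,\kappa)$ of finite partial functions from $\kappa\times\omega$ to $2$ is isomorphic to $\mathrm{Add}(\omega,1)\times\mathbb{Q}$, where $\mathbb{Q}$ consists of the conditions with domain contained in $(\kappa\setminus\{0\})\times\omega$, and $\mathbb{C}$ embeds densely in $\mathrm{Add}(\omega,1)$. The poset $\mathrm{Col}(\omega,\kappa)$ of finite partial functions from $\omega$ to $\kappa$ has the dense subset $\kappa^{<\omega}$. A bijection of $\kappa$ with $\omega\times\kappa$ in $M$ identifies $\kappa^{<\omega}$ with $\{(t,q)\in\omega^{<\omega}\times\kappa^{<\omega}:|t|=|q|\}$, which is dense in $\mathbb{C}\times\mathrm{Col}(\omega,\kappa)$. (For $\kappa$ uncountable in $M$ the equivalence also follows from \cite[Lemma 26.7]{Jech}, since this product is separative, has size $\kappa$ and collapses $\kappa$ to $\omega$.)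
\end{proof}

\begin{thebibliography}{9}

\bibitem{CS}
Filippo Calderoni and Dima Sinapova, \emph{Forcing, genericity and CBERS}, arXiv:2503.14811 (2025).

\bibitem{Jech}
Jech, \emph{Set Theory}, 3rd ed.

\end{thebibliography}
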